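# Spaces of nondegenerate quadratic forms that are determined by their real common zeros

## 1. Nondegenerate forms vanishing on a common subspace

Write a quadratic form on $\mathbb R^n$ as $q(\xi)=\tfrac12\,\xi^TH_q\,\xi$ with $H_q$ symmetric. Then $\nabla q(\xi)=H_q\xi$, and the polarization identity reads
$$\eta^TH_q\,\xi=q(\xi+\eta)-q(\xi)-q(\eta).\tag{1}$$
The form is nondegenerate when $H_q$ is invertible. We study linear spaces $L$ of quadratic forms in which every nonzero form is nondegenerate, and ask how large $L$ can be if its members have nonzero common zeros. In one situation the answer is immediate.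

**Proposition 1.** Let every nonzero form in $L$ be nondegenerate, and suppose all forms in $L$ vanish on a subspace $F\subset\mathbb R^n$ of dimension $r\ge1$. Then $\dim L\le n-r$.

**Proof.** By (1), $\eta^TH_q\xi=0$ for all $\xi,\eta\in F$ and $q\in L$. Fix a nonzero $\xi\in F$. The linear map $q\mapsto H_q\xi$ sends $L$ into $F^\perp$, which has dimension $n-r$. It is injective, because $H_q\xi=0$ with $\xi\ne0$ means that $H_q$ is singular, so $q=0$. $\blacksquare$

For $r=n/2$ this gives $\dim L\le n/2$, and the bound is attained when $n=2,4,8,16$. Let $m\in\{1,2,4,8\}$ and let $\mathbb A=\mathbb R^m$ be the real numbers, complex numbers, quaternions or octonions, so that $|xy|=|x||y|$. On $\mathbb A\oplus\mathbb A=\mathbb R^{2m}$ consider the space $L_0$ of forms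
$$q_a(x,y)=\langle a,xy\rangle=x^TA_a\,y,\qquad a\in\mathbb A,\qquad H_{q_a}=\begin{pmatrix}0&A_a\\A_a^T&0\end{pmatrix}.\tag{2}$$
Suppose $A_ay=0$ with $y\neq0$. Then $\langle a,xy\rangle=0$ for all $x$. The map $x\mapsto xy$ is injective, since there are no zero divisors, hence onto, so $a=0$. Thus $A_a$, and with it $H_{q_a}$, is invertible for $a\ne0$. In particular $\dim L_0=m$. All $q_a$ vanish on the $m$-dimensional subspace $\{y=0\}$.

What changes if we know only that there is *one* nonzero common zero? Then Proposition 1 applies with $r=1$ and gives $\dim L\le n-1$. For $n=2$ this is still $n/2$. For $n=4$ it gives $3$ instead of $2$, for $n=8$ it gives $7$ instead of $4$, for $n=16$ it gives $15$ instead of $8$. We shall prove that the bound $n/2$ survives: one common zero is enough. We shall also ask for much more than one zero, namely that the zeros determine $L$, and see that $n/2$ is still attained for $n=8,16$.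

## 2. Two conditions on a space of symmetric matrices

Identify $\mathbb R^{n\times n}_{sym}$ with $\mathbb R^{n(n+1)/2}$ by the entries $(m_{ij})_{i\le j}$, and use the pairing $\langle M,B\rangle=\sum_{i\le j}m_{ij}b_{ij}$. For a subspace $L\subset\mathbb R^{n\times n}_{sym}$ let $L^\vee$ be its annihilator under this pairing. Let $\xi\otimes\xi$ be the rank-one matrix with entries $\xi_i\xi_j$. Put
$$q_M(\xi)=\langle M,\xi\otimes\xi\rangle=\sum_{i\le j}m_{ij}\xi_i\xi_j=\tfrac12\,\xi^T\widetilde M\xi ,$$
where $\widetilde M$ is $M$ with its diagonal entries doubled. So $\widetilde M=H_{q_M}$, the map $M\mapsto\widetilde M$ is a linear bijection, and $M\mapsto q_M$ is a linear isomorphism onto quadratic forms. For $n=2$ and $M=\begin{pmatrix}a&b\\b&c\end{pmatrix}$ we get $q_M=a\xi_1^2+b\xi_1\xi_2+c\xi_2^2$ and $\det\widetilde M=4ac-b^2$. From now on a space of matrices and the corresponding space of forms are the same thing.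

In $\mathbf P(\mathbb R^{n\times n}_{sym})$ let $\mathbf Y$ be the hypersurface $\det\widetilde M=0$, and in the dual projective space let $\mathbf Z$ be the Veronese image of $\mathbb{RP}^{n-1}$, the set of classes of matrices $\xi\otimes\xi$ with $\xi\ne0$. For $n\ge2$ we consider the following conditions on $L$.

**Condition 1.** $\mathbf P(L)\cap\mathbf Y=\varnothing$: the matrix $\widetilde M$ is invertible for every nonzero $M\in L$.

**Condition 2.** $\mathbf P(L^\vee)\cap\mathbf Z$ is nonempty and spans $\mathbf P(L^\vee)$: the space $L^\vee$ is spanned by the matrices $\xi\otimes\xi$ lying in it.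

To turn condition 2 into a statement about zeros, put
$$X_L=\{[\xi]\in\mathbb{RP}^{n-1}: q_M(\xi)=0\ \text{ for all } M\in L\}.$$
Then $\xi\otimes\xi\in L^\vee$ if and only if $[\xi]\in X_L$. Let $W\subset L^\vee$ be the span of these matrices. The annihilator of $L^\vee$ is $L$, and the annihilator of $W$ is $\{N: q_N|_{X_L}=0\}$, so $W=L^\vee$ exactly when these agree. Therefore
$$\text{Condition 2}\iff X_L\ne\varnothing\ \text{ and every } N \text{ with } q_N|_{X_L}=0 \text{ lies in } L.\tag{3}$$

**The case $n=2$.** Condition 1 and $X_L\ne\varnothing$ give $\dim L\le1$ by Proposition 1. For $q=\xi_1\xi_2$ we have $X_L=\{[e_1],[e_2]\}$. A form $a\xi_1^2+b\xi_1\xi_2+c\xi_2^2$ vanishes at both points if and only if $a=c=0$, so both conditions hold. The maximum is $1$.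

**A case with $n=3$.** Let $L$ be spanned by $\xi_1^2+\xi_2^2-\xi_3^2$. Then $X_L$ consists of the points $[\cos\theta:\sin\theta:1]$. A form vanishing there gives
$$a\cos^2\theta+b\sin^2\theta+c+d\cos\theta\sin\theta+e\cos\theta+f\sin\theta=0\quad\text{for all }\theta.$$
Comparing Fourier coefficients, $d=e=f=0$, $a=b$ and $c=-a$. So the form is a multiple of the given one, and both conditions hold.

The problem comes from Zhitong Su and Weijun Zhang, "A Decomposition Lemma in Convex Integration via Classical Algebraic Geometry", arXiv:2504.21300 (2025). Let $\rho$ be the Radon–Hurwitz number: if $m=2^{4a+b}\cdot(\text{odd})$ with $0\le b\le3$, then $\rho(m)=8a+2^b$; for instance $\rho(4)=4$ and $\rho(8)=8$. The result quoted as known is that the maximum dimension of $L$ satisfying conditions 1 and 2 is $\frac12n$ for $n=2,4$; it is either $\frac12n$ or $\frac12n+1$ for $n=8,16$; and it is $\rho(\frac12n)+1$ for all other $n\ge2$. The conjecture is as follows.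

**Conjecture (Quadrics base locus conjecture).** When $n=8,16$, the maximum dimension of $L$ satisfying conditions 1 and 2 is $\frac12n$.

We prove it, and the proof does not use the quoted result. The statements are these.

**Theorem A.** Let $L$ satisfy condition 1, with $k=\dim L\ge2$. Then $n=2m$ is even, $k\le m+1$, and $X_L\ne\varnothing$ if and only if $k\le m$. In particular, a subspace satisfying condition 1 that has at least one common zero has dimension $\le n/2$ (trivially also if $k\le1$, since $n\ge 2$).

**Theorem B.** Let $1\le k\le n-2$. Among the $k$-dimensional $L$ satisfying condition 1 and $X_L\neq\varnothing$ (an open subset of the Grassmannian), those satisfying condition 2 contain an open dense subset.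

**Corollary (the conjecture).** For $n=8,16$ the maximum dimension under conditions 1 and 2 is $\frac n2$.

**Theorem C (all $n\ge2$, all dimensions).** Put $\rho(n/2)=0$ for $n$ odd. A subspace of dimension $k\ge1$ satisfying conditions 1 and 2 exists if and only if
$$k\le\min\big(\lfloor n/2\rfloor,\ \rho(n/2)+1\big).$$
Moreover, for $2\le k\le n/2$ a generic (open dense set of) $k$-dimensional $L$ satisfying condition 1 satisfies condition 2. For $k\ge2$, $k>n/2$, no $L$ satisfying condition 1 satisfies condition 2.

## 3. Balanced signatures, and a hairy-ball argument for $n=4$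

Fix an inner product $(\cdot,\cdot)$ on $L$, with unit sphere $S\cong S^{k-1}$. For $\omega\in S$ we write $\widetilde\omega$ and $q_\omega$ for its matrix and form.

**Lemma 2.** If $L$ satisfies condition 1 and $k\ge2$, then $n=2m$ is even, and every $\widetilde\omega$ with $\omega\in S$ has exactly $m$ positive and $m$ negative eigenvalues.

**Proof.** The matrices $\widetilde\omega$ are invertible, so the number $p$ of positive eigenvalues is locally constant on $S$. Since $k\ge2$, $S$ is connected, and $p$ is constant. Replacing $\omega$ by $-\omega$ gives $p=n-p$. $\blacksquare$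

Condition 1 alone cannot give $k\le m$. With $\mathbb A$ as in Section 1, consider the $(m+1)$-dimensional space of forms $t(|x|^2-|y|^2)+2\langle a,xy\rangle$, with $(t,a)\in\mathbb R\oplus\mathbb A$. For fixed $x$, the map $y\mapsto xy$ is $|x|$ times an orthogonal map, and $A_a^Tx$ is its transpose applied to $a$. Hence $|A_a^Tx|=|x||a|$, so $A_aA_a^T=A_a^TA_a=|a|^2I$. It follows that
$$\begin{pmatrix}2tI&2A_a\\2A_a^T&-2tI\end{pmatrix}^2=4\,(t^2+|a|^2)\,I ,$$
and condition 1 holds with $k=m+1$. Here $X_L=\varnothing$, because $xy=0$ and $|x|=|y|$ force $x=y=0$. So a common zero must really be used.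

The first thing to try is to look closely at one common zero. Let $k\ge2$, $[\xi]\in X_L$, $|\xi|=1$. For $\omega\in S$ put $v_\omega=\widetilde\omega\xi$. It is nonzero, and $\xi^Tv_\omega=2q_\omega(\xi)=0$. The vector $\xi$ is isotropic for the bilinear form $b_\omega(\eta,\eta')=\eta^T\widetilde\omega\eta'$, whose signature is $(m,m)$, and its $b_\omega$-orthogonal space is $v_\omega^\perp=\mathbb R\xi\oplus W_\omega$ with
$$W_\omega=\{\eta\in\xi^\perp:\ \eta^Tv_\omega=0\},\qquad \dim W_\omega=n-2 .$$
Choose $\eta_0$ with $b_\omega(\xi,\eta_0)=1$. The plane spanned by $\xi,\eta_0$ has signature $(1,1)$. Its $b_\omega$-complement has signature $(m-1,m-1)$, lies in $\mathbb R\xi\oplus W_\omega$, and maps isomorphically onto the quotient by $\mathbb R\xi$. So $b_\omega$ restricted to $W_\omega$ has signature $(m-1,m-1)$, and the bundle $W$ over $S$ splits into a positive and a negative subbundle $W^\pm$ of rank $m-1$.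

Now choose the inner product on $L$ so that $M\mapsto\widetilde M\xi$ is an isometry onto its image $L'\subset\xi^\perp$ (it is injective by condition 1). The vectors orthogonal to $v_\omega$ inside $L'$ form the tangent space of the unit sphere of $L'$ at $v_\omega$, so
$$W\cong TS^{k-1}\oplus\mathbb R^{\,n-1-k}.\tag{4}$$

For $n=4$ and $k=3$, (4) says $W\cong TS^2$, and $W^+$ is a line subbundle of $TS^2$. Line bundles on the simply connected $S^2$ are trivial, so we get a nowhere vanishing tangent field on $S^2$, which contradicts the hairy ball theorem. Together with $k\le n-1=3$ this proves $k\le2=n/2$ for $n=4$.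

This argument stops as soon as $k\le n-2$. Then (4) contains $TS^{k-1}\oplus\mathbb R$, which is trivial, so $W$ is a trivial bundle of even rank $2(m-1)$. The mere existence of a splitting into two halves no longer contradicts anything. For $n=8$ the case to exclude includes $k=5$, where $W\cong TS^4\oplus\mathbb R^2$ is trivial. We need information about the zero set as a whole.

## 4. Positive directions and the complement of the zero set

The way out is to study the complement $U=\mathbb{RP}^{n-1}\setminus X_L$ together with the set of pairs "form direction, point where the form is positive":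
$$B=\{(\omega,[\xi])\in S\times\mathbb{RP}^{n-1}:\ q_\omega(\xi)>0\}.$$
We slice $B$ in two ways. Over a fixed $\omega$, the slice is the positive region of one form of signature $(m,m)$, which shrinks to an $\mathbb{RP}^{m-1}$. Over a fixed $[\xi]$, the slice is an open half-sphere if $[\xi]\in U$, and is empty if $[\xi]\in X_L$. So $B$ is at the same time a closed manifold and the space $U$, up to homotopy. Comparing dimensions gives the theorem.

**Proof of Theorem A.** Let $k\ge2$. By Lemma 2, $n=2m$ and all signatures are $(m,m)$.

**Step 1 (the closed manifold).** This step constructs the space onto which $B$ will be retracted. Let $E^\pm_\omega\subset\mathbb R^n$ be the sum of the eigenspaces of $\widetilde\omega$ with positive, respectively negative, eigenvalues. By compactness of $S$, all positive eigenvalues that occur lie in some interval $[\delta,C]$ with $\delta>0$. Take a closed contour $\Gamma$ in the right half-plane around this interval. The orthogonal projection onto $E^+_\omega$ is $\frac1{2\pi i}\oint_\Gamma(z-\widetilde\omega)^{-1}dz$, which is continuous in $\omega$. Near a given $\omega_0$, the projection onto $E_\omega^+$ maps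 $E^+_{\omega_0}$ isomorphically onto $E^+_\omega$, so $E^+$ is a locally trivial subbundle of $S\times\mathbb R^n$ of rank $m$, and likewise $E^-$. Hence $P(E^+)\subset S\times\mathbb{RP}^{n-1}$ is a fiber bundle over $S$ with fiber $\mathbb{RP}^{m-1}$. It is a nonempty compact manifold without boundary, it is connected since base and fiber are connected, and its dimension is
$$d=(k-1)+(m-1)=m+k-2.\tag{5}$$

**Step 2 ($B\simeq P(E^+)$).** This step slices over $\omega$. Clearly $P(E^+)\subset B$. For $(\omega,[\xi])\in B$ write $\xi=\xi^++\xi^-$ with $\xi^\pm\in E_\omega^\pm$. These components are orthogonal for $\widetilde\omega$ and $q_\omega(\xi^-)\le0$. So for $0\le s\le1$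
$$q_\omega(\xi^++s\xi^-)=q_\omega(\xi^+)+s^2q_\omega(\xi^-)\ \ge\ q_\omega(\xi^+)+q_\omega(\xi^-)=q_\omega(\xi)>0 .$$
In particular $\xi^++s\xi^-\neq0$. The map $(\omega,[\xi])\mapsto(\omega,[\xi^++(1-t)\xi^-])$, $0\le t\le1$, is well defined and continuous, stays in $B$, fixes $P(E^+)$ pointwise, and ends in $P(E^+)$. It is a deformation retraction of $B$ onto $P(E^+)$.

**Step 3 ($B\simeq U$).** This step slices over $[\xi]$. Define $Q(\xi)\in L$ by $(M,Q(\xi))=q_M(\xi)$ for all $M\in L$. Then $Q(\lambda\xi)=\lambda^2Q(\xi)$, and $[\xi]\in U$ if and only if $Q(\xi)\neq0$. If $(\omega,[\xi])\in B$, then $(\omega,Q(\xi))=q_\omega(\xi)>0$, so $[\xi]\in U$. Hence there are continuous maps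
$$\pi:B\to U,\ (\omega,[\xi])\mapsto[\xi],\qquad \sigma:U\to B,\ [\xi]\mapsto\Big(\frac{Q(\xi)}{|Q(\xi)|},[\xi]\Big),$$
and $\pi\sigma=\mathrm{id}$. For $(\omega,[\xi])\in B$ and $0\le t\le1$, the vector $(1-t)\omega+t\,Q(\xi)/|Q(\xi)|$ has positive inner product with $Q(\xi)$. So it is nonzero, and its normalization $\omega_t$ satisfies $q_{\omega_t}(\xi)=(\omega_t,Q(\xi))>0$. Thus $(\omega_t,[\xi])$ is a homotopy in $B$ from $\mathrm{id}$ to $\sigma\pi$.

**Step 4 (comparing dimensions).** By Steps 2 and 3, $U\simeq P(E^+)$. In particular $U$ is nonempty and connected. We use homology with $\mathbb Z/2$ coefficients and the following standard facts (Hatcher, *Algebraic Topology*, Thm 3.26 and Prop. 3.29). For a connected $r$-manifold, $H_i=0$ for $i>r$. Moreover $H_r=\mathbb Z/2$ if the manifold is closed, and $H_r=0$ if it is noncompact. So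
$$H_d(U)\ne0,\qquad H_i(U)=0\ \text{ for } i>d .$$
On the other hand, $U$ is a connected $(n-1)$-manifold, being open in $\mathbb{RP}^{n-1}$.

If $X_L=\varnothing$, then $U=\mathbb{RP}^{n-1}$ has its top nonzero homology in degree $n-1$. So $d=n-1$, that is, $m+k-2=2m-1$ and $k=m+1$.

If $X_L\neq\varnothing$, then $U$ is not compact: otherwise it would be nonempty, open and closed in the connected space $\mathbb{RP}^{n-1}$, hence all of it. So $H_i(U)=0$ for $i\ge n-1$. This gives $d\le n-2$, that is, $k\le m$.

In both cases $k\le m+1$, and $X_L\ne\varnothing$ if and only if $k\le m$. For $k\le1$ the bound $k\le n/2$ holds because $n\ge2$. $\blacksquare$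

**A check on a torus.** Let $m=k=2$ and take the forms (2) for $\mathbb A=\mathbb C$. Since $xy=0$ only if $x=0$ or $y=0$, $U$ consists of the classes $[(x,y)]$ with $x\ne0$ and $y\ne0$. Rescaling $x$ and $y$ retracts it onto $\{|x|=|y|=1\}/\pm1$, a torus. On the other side, $\langle a,xy\rangle=\langle x,a\bar y\rangle$, so $A_ay=a\bar y$. For $|a|=1$ the matrix $A_a$ is orthogonal, and $E_a^+=\{(a\bar y,y)\}$. So $P(E^+)\cong S^1\times\mathbb{RP}^1$, again a torus, of dimension $d=2=n-2$.

**The upper bound in the conjecture.** Condition 2 contains $X_L\ne\varnothing$. So by Theorem A, conditions 1 and 2 force $\dim L\le n/2$. For $n=8,16$ this excludes the value $\frac n2+1$, which, together with the quoted known result, already settles the conjecture. We now construct examples of dimension $\frac n2$ directly.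

## 5. Why the multiplication forms fail condition 2

The obvious candidate is $L_0$ from (2). It satisfies condition 1 and has dimension $m=n/2$. But $X_{L_0}=\{x=0\}\sqcup\{y=0\}$, so the matrices $\xi\otimes\xi$ in $L_0^\vee$ span only the block-diagonal matrices. These have codimension $m^2$ in $\mathbb R^{n\times n}_{sym}$, while $L_0^\vee$ has codimension $m$. For $m\ge2$ condition 2 fails: all products $x_iy_j$ vanish on $X_{L_0}$.

What is wrong is visible over the complex numbers, already for $n=4$. There $L_0$ is spanned by $q_1=x_1y_1-x_2y_2$ and $q_2=x_1y_2+x_2y_1$. With $x_\pm=x_1\pm ix_2$ and $y_\pm=y_1\pm iy_2$ we have $q_1\pm iq_2=x_\pm y_\pm$. So the complex zero set $V\subset\mathbb C^4$ is given by $x_+y_+=x_-y_-=0$ and is the union of four planes: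
$$\{x=0\},\quad\{y=0\},\quad\{x_+=y_-=0\},\quad\{x_-=y_+=0\}.$$
The last two contain no real vector except $0$, since $x_+=0$ with $x$ real gives $x=0$, and similarly for the others. Real zeros do not see these two planes, and therefore too many forms vanish on $X_{L_0}$. Note that this is invisible at real zeros. If $q_{M_1},\dots,q_{M_k}$ is a basis of a space $L$ satisfying condition 1, and $\xi\ne0$ is a real common zero, then a real relation $\sum c_i\widetilde M_i\xi=0$ with $c\ne0$ would make the matrix of $\sum c_iM_i$ singular. So at real zeros the gradients are always independent. In the example, dependence occurs at complex zeros: the gradient of $x_-y_-$ vanishes on $x_-=y_-=0$, which meets $V$ in nonzero vectors.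

This tells us what to aim for. If the complex zero set $V$ is irreducible, with its ideal generated by the $q_i$, then a single real zero with independent gradients has around it enough real points to detect all of $V$. Independence of the gradients at *all* nonzero complex zeros will give irreducibility, and it can be reached by an arbitrarily small perturbation.

## 6. Complex zeros in general position

**Proof of Theorem B.** Let $1\le k\le n-2$, and let $\mathcal O$ be the set of $k$-dimensional real $L$ with condition 1 and $X_L\ne\varnothing$.

**Step 1 ($\mathcal O$ is open).** This is the parenthetical claim in the theorem. In the product of the Grassmannian with $\mathbf P(\mathbb R^{n\times n}_{sym})$, the pairs $(L,[M])$ with $M\in L$ and $\det\widetilde M=0$ form a closed set. Its projection to the Grassmannian is closed, because the projective space is compact. So condition 1 is open. If $k\ge2$, then by Theorem A the condition $X_L\neq\varnothing$, given condition 1, is automatic or impossible depending only on $k$ and $n$. So $\mathcal O$ is either the open set given by condition 1, or empty. If $k=1$, then $\mathcal O$ consists of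 the lines spanned by nondegenerate indefinite forms, which is open.

**Step 2 (the bad tuples form a proper closed set).** This step shows that dependent gradients at a complex zero are exceptional. Extend the notations $q_M$ and $\widetilde M$ to complex symmetric matrices. Let $D\subset\mathrm{Sym}_n(\mathbb C)^k$ be the set of tuples $(M_1,\dots,M_k)$ for which there are $[\zeta]\in\mathbb{CP}^{n-1}$ and $[c]\in\mathbb{CP}^{k-1}$ with
$$q_{M_i}(\zeta)=0\quad(1\le i\le k),\qquad \sum_ic_i\widetilde M_i\zeta=0.\tag{6}$$
The equations (6) are homogeneous in $\zeta$ and in $c$, so they define a closed algebraic set $\mathcal I\subset\mathrm{Sym}_n(\mathbb C)^k\times\mathbb{CP}^{n-1}\times\mathbb{CP}^{k-1}$. Projection along projective spaces is a closed map, so $D$ is Zariski closed.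

Fix $([\zeta],[c])$. Then (6) is a system of linear conditions on the tuple, and we claim that it has rank $n+k-1$. Choose $g\in GL_k(\mathbb C)$ with first row $c$, and put $M_i'=\sum_jg_{ij}M_j$. In terms of the new tuple, (6) says $q_{M'_i}(\zeta)=0$ for all $i$ and $\widetilde M_1'\zeta=0$. The last equation implies $q_{M_1'}(\zeta)=\frac12\zeta^T\widetilde M_1'\zeta=0$. So (6) is equivalent to
$$\widetilde M_1'\zeta=0,\qquad q_{M'_i}(\zeta)=0\quad(2\le i\le k).$$
The first equation is $n$ independent conditions on $M_1'$. For this we need that $S\mapsto S\zeta$ maps symmetric matrices onto $\mathbb C^n$. Choose an invertible $h$ with $he_1=\zeta$ and put $S=h^{-T}S'h^{-1}$. Then $S\zeta=h^{-T}S'e_1$, and the first column of the symmetric matrix $S'$ is arbitrary. Each of the other $k-1$ equations is a nonzero linear condition on its own matrix $M_i'$: if $\zeta_j\ne0$, the matrix with single entry $m_{jj}=1$ gives $\zeta_j^2\neq0$. This proves the claim.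

Let $T=\dim\mathrm{Sym}_n(\mathbb C)^k$. All fibers of $\mathcal I$ over $\mathbb{CP}^{n-1}\times\mathbb{CP}^{k-1}$ have dimension $T-(n+k-1)$, and the base has dimension $n+k-2$. So $\dim D\le\dim\mathcal I=T-1$, and some nonzero polynomial vanishes on $D$. A complex polynomial that vanishes at all real tuples is zero. So the real or the imaginary part of our polynomial on real tuples is a nonzero real polynomial, and it vanishes on $D\cap\mathrm{Sym}_n(\mathbb R)^k$. Hence the complement of $D$ in the real tuples is open and dense.

**Step 3 (from tuples to subspaces).** The set $D$ is invariant under $GL_k$: replacing the tuple by $gM$ and $c$ by $cg^{-1}$ preserves (6). So whether a basis of $L$ lies in $D$ depends only on $L$. Linearly independent real tuples form an open subset of $\mathrm{Sym}_n(\mathbb R)^k$, and the map to the Grassmannian that sends a tuple to its span is continuous, open and surjective. So the set $\mathcal G$ of real $k$-dimensional $L$ whose bases lie outside $D$ is open and dense in the Grassmannian, and $\mathcal G\cap\mathcal O$ is open and dense in $\mathcal O$. It remains to prove the following.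

**Claim.** Let $L$ be real with basis $(M_1,\dots,M_k)\notin D$, $k\le n-2$, and $X_L\neq\varnothing$. Then $L$ satisfies condition 2.

Write $q_i=q_{M_i}$, $I=(q_1,\dots,q_k)\subset\mathbb C[z_1,\dots,z_n]$, $R=\mathbb C[z]/I$ and $V=V(I)\subset\mathbb C^n$.

**Step 4 ($R$ is Cohen–Macaulay of dimension $n-k$, and regular off the origin).** Since the tuple is not in $D$, the gradients $\nabla q_i(z)=\widetilde M_iz$ are linearly independent at every nonzero $z\in V$. This says that $q_1,\dots,q_k$ have independent classes in $\mathfrak m/\mathfrak m^2$ for the maximal ideal $\mathfrak m$ of the local ring of $\mathbb C^n$ at $z$. So they are part of a regular system of parameters, and the local ring of $R$ at $z$ is regular of dimension $n-k$. The set $V$ contains $0$, and each of its irreducible components has dimension at least $n-k\ge2$, because $V$ is given by $k$ equations. So each component contains nonzero points, and its dimension is exactly $n-k$. Thus $k$ elements of $\mathbb C[z]$ generate an ideal all of whose minimal primes have height $k$. Since $\mathbb C[z]$ is Cohen–Macaulay, $q_1,\dots,q_k$ is a regular sequence (locally at every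 point of $V$) and $R$ is Cohen–Macaulay.

**Step 5 ($R$ is a domain).** This is the irreducibility that was missing in Section 5. Recall Serre's criterion: a Noetherian ring is normal if and only if it satisfies $R_1$ (the local rings at primes of height $\le1$ are regular) and $S_2$, and Cohen–Macaulay rings satisfy $S_2$. To check $R_1$, let $\mathfrak p\subset R$ be a prime of height $\le1$. By Step 4 all minimal primes $\mathfrak q$ of $R$ have $\dim R/\mathfrak q=n-k$. Choosing $\mathfrak q\subset\mathfrak p$, we get
$$\dim R/\mathfrak p=n-k-\operatorname{ht}(\mathfrak p/\mathfrak q)\ge n-k-1\ge1 .$$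
So the zero set of $\mathfrak p$ contains a nonzero point $z\in V$, and $R_{\mathfrak p}$ is a localization of the regular local ring of $R$ at $z$. A localization of a regular local ring is regular. This proves $R_1$. Hence $R$ is normal, and a normal Noetherian ring is a finite product of normal domains.

A product of two or more nonzero rings has an idempotent different from $0$ and $1$. We show that $R$ has none. The ring $R$ is graded with $R_0=\mathbb C$. If $e^2=e$, the degree-$0$ part of $e$ is an idempotent of $\mathbb C$, so it is $0$ or $1$. Replacing $e$ by $1-e$, we may assume that it is $0$. Then $e=e^N\in R_{\ge N}$ for every $N$, so $e=0$. Hence $R$ is a domain.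

The hypothesis $k\le n-2$ matters here. For $n=2$, $k=1$ and $q=z_1z_2$, the gradient $(z_2,z_1)$ vanishes only at $0$, so $q$ is not in $D$, but $R=\mathbb C[z_1,z_2]/(z_1z_2)$ is not a domain.

**Step 6 (one real zero detects $R$).** Let $f=q_N$ be a real form vanishing on $X_L$. This step shows $f\in I$. Take a real $\xi\ne0$ with $[\xi]\in X_L$. The real vectors $\nabla q_i(\xi)$ are linearly independent. So we can split the coordinates as $z=(t,u)$, with $t\in\mathbb C^{n-k}$ and $u\in\mathbb C^k$, such that the $k\times k$ matrix $\partial q/\partial u$ is invertible at $\xi$. Let $\xi=(t_0,u_0)$. By the holomorphic implicit function theorem, near $\xi$ the set $V$ is a graph $u=g(t)$ with $g$ holomorphic near $t_0$. The $q_i$ have real coefficients and $\xi$ is real, so $\overline{g(\bar t)}$ is also a solution. By uniqueness it equals $g(t)$, so $g(t)$ is real for real $t$.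

For real $t$ near $t_0$, the vector $(t,g(t))$ is a nonzero real point of $V$, so its class is in $X_L$ and $f(t,g(t))=0$. A holomorphic function that vanishes for all real $t$ near $t_0$ has zero Taylor series at $t_0$, so $f(t,g(t))=0$ for all complex $t$ near $t_0$.

Let $\mathbb C\{t-t_0\}$ be the ring of convergent power series, a domain. Because $q_i(t,g(t))=0$, substitution defines a ring homomorphism
$$\varphi:R\to\mathbb C\{t-t_0\},\qquad h\mapsto h(t,g(t)).$$
Its kernel $P$ is prime, and $R/P$ contains the $n-k$ algebraically independent elements $t_1,\dots,t_{n-k}$. So $\dim R/P\ge n-k=\dim R$. In a finitely generated domain, dividing by a nonzero prime lowers the dimension, so $P=0$. Since $\varphi(f)=0$, we get $f=0$ in $R$, that is, $f\in I$.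

**Step 7 (conclusion).** Write $f=\sum h_iq_i$ with $h_i\in\mathbb C[z]$. Comparing parts of degree $2$ gives $f=\sum c_iq_i$ with $c_i=h_i(0)\in\mathbb C$. Since $f$ and the $q_i$ are real, taking real parts of coefficients gives $f=\sum\operatorname{Re}(c_i)\,q_i$. Hence $N=\sum\operatorname{Re}(c_i)M_i\in L$. By (3), $L$ satisfies condition 2. This proves the Claim and Theorem B. $\blacksquare$

## 7. Dimension $n/2$ for $n=8$ and $n=16$

**Proof of the Corollary.** The upper bound $\dim L\le n/2$ was shown at the end of Section 4. For existence, let $m=4$ or $8$, $n=2m$, and let $L_0$ be the $m$-dimensional space (2) for the quaternions or octonions. By Section 1 it satisfies condition 1, and $X_{L_0}\neq\varnothing$, since it contains all $[(x,0)]$. Moreover $m\le 2m-2=n-2$. So the open set $\mathcal O$ of Theorem B, for $k=m$, is nonempty and contains $L_0$. By Theorem B, there are $m$-dimensional $L$ arbitrarily close to $L_0$ that satisfy conditions 1 and 2. So for $n=8$ the maximum is exactly $4$, and for $n=16$ it is exactly $8$. $\blacksquare$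

The perturbation cannot be avoided for this choice, since $L_0$ itself fails condition 2 by Section 5.

## 8. All $n$ and all dimensions

For Theorem C we need one more input, the theorem of Adams, Lax and Phillips (*On matrices whose real linear combinations are nonsingular*, Proc. AMS 16 (1965), 318–322; correction 17 (1966)): the maximal dimension of a space of real symmetric $n\times n$ matrices whose nonzero elements are invertible is $\rho(n/2)+1$, with $\rho(n/2)=0$ for $n$ odd. Applied to $\{\widetilde M:M\in L\}$, it says that the maximal dimension under condition 1 alone is $\rho(n/2)+1$.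

**Proof of Theorem C.**

**Step 1 (necessity).** Let $L$ of dimension $k\ge1$ satisfy conditions 1 and 2. Then $k\le\rho(n/2)+1$ by the theorem just quoted. If $k\ge2$, then $n$ is even and $k\le n/2$ by Theorem A. If $k=1$, then $1\le\lfloor n/2\rfloor$ because $n\ge2$.

**Step 2 (sufficiency).** Let $1\le k\le\min(\lfloor n/2\rfloor,\rho(n/2)+1)$. We produce an example in each case.

If $n=2$, then $k=1$, and $q=\xi_1\xi_2$ satisfies both conditions by Section 2.

If $n\ge3$ and $k=1$, the line spanned by any nondegenerate indefinite form lies in $\mathcal O$. Since $1\le n-2$, Theorem B gives an example.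

If $k\ge2$, then $k\le\lfloor n/2\rfloor$ forces $n\ge4$, so $k\le n/2\le n-2$. Take a $k$-dimensional subspace $L_0$ of a space of dimension $\rho(n/2)+1$ that satisfies condition 1; condition 1 passes to subspaces. By Theorem A, $n$ is even and $X_{L_0}\neq\varnothing$, because $k\le n/2$. Theorem B gives an example.

**Step 3 (generic spaces, and large spaces).** Let $2\le k\le n/2$. Then $n\ge4$ and $k\le n-2$. By Theorem A every $k$-dimensional $L$ satisfying condition 1 has $X_L\ne\varnothing$. So $\mathcal O$ is the set of all $k$-dimensional $L$ satisfying condition 1, and by Theorem B an open dense subset of it satisfies condition 2. If $k\ge2$ and $k>n/2$, condition 1 forces $X_L=\varnothing$ by Theorem A, so condition 2 fails. $\blacksquare$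

Finally we compute the minimum in Theorem C. Let $m=2^{4a+b}\cdot(\text{odd})$ with $0\le b\le3$. If $a=0$, then $\rho(m)=2^b\le m$, with equality exactly for $m=2^b\in\{1,2,4,8\}$. If $a\ge1$, then
$$m-2^b\ge 2^b(16^a-1)\ge15a>8a,$$
so $\rho(m)<m$. For even $n=2m$ the minimum is therefore $m=\frac n2$ when $n=2,4,8,16$, and $\rho(\frac n2)+1$ otherwise. For odd $n\ge3$ it is $1=\rho(\frac n2)+1$. This agrees with the quoted known result and removes its ambiguity for $n=8$ and $n=16$.
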